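# Reciprocal complements: principal ideal domains $D$ with $\dim R(D)=\infty$

Conventions: $\mathbb N=\{0,1,2,\dots\}$; $\dim$ is Krull dimension, that is, the supremum of the lengths $n$ of chains of primes $P_0\subsetneq P_1\subsetneq\dots\subsetneq P_n$; a prime element of a domain is a nonzero element that generates a prime ideal. Valuations are written additively, with $v(0)=\infty$.

## 1. Sums of reciprocals over $\mathbb Z$ and over $K[x]$

**Definition.** Let $D$ be an integral domain with fraction field $F$. The *reciprocal complement* $R(D)$ is the set of all finite sums of elements $\frac1d$ with $d\in D\setminus\{0\}$.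

This is a subring of $F$: it contains $1=\frac11$, it is closed under negatives because $-\frac1d=\frac1{-d}$, and $\frac1d\cdot\frac1{d'}=\frac1{dd'}$. The domain is called *Egyptian* if $R(D)=F$. This holds exactly when $R(D)$ is a field, because a field that contains $\frac1d$ contains $d$. We shall quote one general fact: $R(D)$ is always a local ring.

Three computations by hand.

If $D$ is a field, then $R(D)=D$.

If $D=\mathbb Z$, then $\frac mn$ with $m,n>0$ is a sum of $m$ copies of $\frac1n$, so $R(\mathbb Z)=\mathbb Q$ and $\dim R(\mathbb Z)=0$.

If $D=K[x]$ with $K$ a field, then $R(D)=V_\infty=\{g/f:\ f\neq0,\ \deg g\le\deg f\}\cup\{0\}$, the valuation ring of $-\deg$. The inclusion $R(D)\subseteq V_\infty$ is clear, since each $\frac1d$ lies in $V_\infty$. For the converse we show $g/f\in R(D)$ by induction on $\deg g$, where $g\ne0$ and $\deg g\le\deg f$. Divide: $f=gs+r$ with $r=0$ or $\deg r<\deg g$. Then $s\neq0$, because $\deg g\le\deg f$, and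
$$\frac gf=\frac{f-r}{sf}=\frac1s-\frac1s\cdot\frac rf .$$
Here $\frac rf$ is $0$ or lies in $R(D)$ by induction. So $R(K[x])=V_\infty$ is a discrete valuation ring and $\dim R(K[x])=1=\dim K[x]$.

In all three cases $\dim R(D)\le\dim D$. The following was proposed by Neil Epstein and Lorenzo Guerrieri in "An introduction to reciprocal complements of integral domains", arXiv:2512.20801 (2025).

**Conjecture.** For any integral domain $D$, $\dim R(D)\le\dim D$.

The inequality is known when $D$ is Egyptian, when $D$ is a finitely generated algebra over a field $K$, and when $D=K[S]$ for a field $K$ and $S$ a submonoid of the positive part of a totally ordered abelian group of finite real rank. We begin with the second of these cases, which has a short proof, and then look at what that proof uses.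

## 2. Affine domains and the transcendence degree bound

The primes of $R(D)$ are hard to see directly. The device that makes them visible is to record, for a prime $P$, which elements of $D$ have their reciprocal outside $P$:
$$D_P=\{0\}\cup\{\,0\ne d\in D:\ \tfrac1d\notin P\,\}.$$

For $D=K[x]$ the ring $R(D)=V_\infty$ has two primes. If $P$ is the maximal ideal, then $\frac1d\notin P$ means $\deg d=0$, so $D_P=K$. If $P=0$, then $D_P=K[x]$. In both cases $D_P$ is a ring, and it determines $P$. This is general.

**Lemma 1.** Let $P,Q$ be primes of $R(D)$.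

1. $D_P$ is a subring of $D$ containing all units of $D$. For nonzero $a,b\in D$: $ab\in D_P$ if and only if $a\in D_P$ and $b\in D_P$.
2. If $P\supseteq Q$, then $D_P\subseteq D_Q$. If $D_P=D_Q$, then $P=Q$.

*Proof.* **Units and products.** If $u$ is a unit of $D$, then $\frac1u$ is a unit of $R(D)$, since its inverse $u=\frac1{u^{-1}}$ is also in $R(D)$. So $\frac1u\notin P$ and $u\in D_P$. Next, $\frac1{ab}=\frac1a\cdot\frac1b$ and $P$ is prime, so $\frac1{ab}\notin P$ exactly when $\frac1a\notin P$ and $\frac1b\notin P$.

**Sums.** We check closure under addition; closure under negatives is clear. Let $a,b\in D_P$ with $a,b,a+b\neq0$. Then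
$$\frac1{a+b}\left(\frac1a+\frac1b\right)=\frac1{ab}\notin P .$$
The second factor on the left is in $R(D)$, so $\frac1{a+b}\notin P$. This proves (1).

**Injectivity.** The first claim of (2) is clear: $\frac1d\notin P$ implies $\frac1d\notin Q$. For the second, suppose $D_P=D_Q$ but $P\ne Q$; by symmetry there is $x\in Q\setminus P$. Write $x=\sum_i\frac1{d_i}=y_0+y_1$, where $y_0$ collects the terms with $d_i\in D_P=D_Q$ and $y_1$ the others. Every term of $y_1$ lies in $P$ and in $Q$, so $y_1\in P\cap Q$. Hence $y_0=x-y_1$ satisfies $y_0\in Q$ and $y_0\notin P$; in particular $y_0\ne0$. Let $m$ be the product of the $d_i$ occurring in $y_0$. Then $m\in D_P$, and $e=my_0$ is a sum of products of elements $d_i\in D_P$, so $0\neq e\in D_P\subseteq D$. Now $\frac1e\,y_0=\frac1m$. The left side lies in $Q$, because $y_0\in Q$ and $\frac1e\in R(D)$. But $m\in D_Q$ says $\frac1m\notin Q$, a contradiction. $\square$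

**Proposition 2.** For every domain $D$ with fraction field $F$, let $E=D\cap R(D)$. Then
$$\dim R(D)\le\operatorname{tr.deg}_{\operatorname{Frac}(E)}F .$$
In particular $\dim R(D)\le\operatorname{tr.deg}_kF$ for any field $k\subseteq D$, with equality for $D=k[x_1,\dots,x_n]$.

*Proof.* **Step 1: identify the smallest $D_P$.** Let $M$ be the maximal ideal of the local ring $R(D)$. For $0\ne d\in D$: $d\in D_M$ if and only if $\frac1d$ is a unit of $R(D)$, if and only if $d\in R(D)$. So $D_M=E$. If $k\subseteq D$ is a field, its nonzero elements are units of $D$, so $k\subseteq D_M=E$ by Lemma 1(1).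

**Step 2: $D_P$ is algebraically closed in $D$.** Let $0\ne d\in D$ satisfy $a_rd^r+\dots+a_1d+a_0=0$ with $a_i\in D_P$ not all $0$. Dividing by a power of $d$ we may assume $a_0\ne0$. Then $a_0=-d\,(a_rd^{r-1}+\dots+a_1)$, so $d$ divides the nonzero element $a_0\in D_P$ in $D$, and $d\in D_P$ by Lemma 1(1). An element of $D$ that is algebraic over $\operatorname{Frac}(D_P)$ satisfies such a relation, after clearing denominators; so it lies in $D_P$.

**Step 3: turn a chain of primes into independent elements.** Let $P_0\subsetneq\dots\subsetneq P_n$ be primes of $R(D)$. By Lemma 1(2),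
$$E\subseteq D_{P_n}\subsetneq D_{P_{n-1}}\subsetneq\dots\subsetneq D_{P_0}\subseteq D .$$
Choose $d_j\in D_{P_{j-1}}\setminus D_{P_j}$ for $1\le j\le n$. By Step 2, $d_j$ is transcendental over $\operatorname{Frac}(D_{P_j})$, a field that contains $E$ and $d_{j+1},\dots,d_n$. So $d_n,d_{n-1},\dots,d_1$ are algebraically independent over $\operatorname{Frac}(E)$, and $\operatorname{tr.deg}_{\operatorname{Frac}(E)}F\ge n$.

**Step 4: fields and polynomial rings.** If $k\subseteq D$ is a field, then $k\subseteq E$, so the bound is at most $\operatorname{tr.deg}_kF$. Equality for $k[x_1,\dots,x_n]$ is the known fact $\dim R(k[x_1,\dots,x_n])=n$; the missing inequality $\ge$ is also proved in Section 4. $\square$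

**Corollary 3.** If $D$ is a domain that is finitely generated as an algebra over a field $k$, then $\dim R(D)\le\dim D$.

*Proof.* For such $D$ it is a textbook theorem that $\dim D=\operatorname{tr.deg}_kF$. Apply Proposition 2. $\square$

## 3. Dimension against transcendence degree

Finite generation entered in exactly one place: $\dim D=\operatorname{tr.deg}_kF$. Proposition 2 holds for every $D$, but for general $D$ the dimension can be much smaller than the transcendence degree. So to violate the conjecture one wants a domain whose dimension has dropped below the transcendence degree while $R(D)$ has kept many primes.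

The first attempt is to localize. Start from $K[x_1,x_2]$, where $\dim R=2$, and invert elements until the dimension is $1$. This never works. Let $D=S^{-1}K[x_1,x_2]$. If $S\subseteq K$, then $D=K[x_1,x_2]$ and nothing has changed. Otherwise some $s\in S$ is not in $K$, hence is transcendental over $K$. It is a unit of $D$, so $s\in D_M=E$ by Lemma 1(1), and $K[s]\subseteq E$. Proposition 2 gives
$$\dim R(D)\le\operatorname{tr.deg}_{K(s)}K(x_1,x_2)=1 .$$
If $D$ is not a field, then $\dim D\ge1$; if $D$ is a field, both dimensions are $0$. The inequality survives in every case.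

The obstruction is precise: a unit of $D$ belongs to every $D_P$, so inverting an element costs $R(D)$ as much as it costs $D$. We need another way to lower the dimension. In a UFD, a nonzero prime $N$ that is not principal contains a prime element $p$ and some $g\in N\setminus pD$, and then $p,g$ are coprime. So it is enough to make coprime pairs *comaximal*, that is, to arrange $(f,g)D=D$, and this does not require inverting $f$ or $g$. With this we shall prove the following two results, which show that the conjecture is false and that $\dim D$ gives no bound at all on $\dim R(D)$ once $D$ is not a field. (They are proved as Theorems 7 and 9.)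

- There is a PID $D$, not a field, with $\dim R(D)=\infty$.
- The pairs $(\dim D,\dim R(D))$ that occur are exactly $(0,0)$ and all $(m,n)$ with $m\in\{1,2,\dots,\infty\}$ and $n\in\{0,1,\dots,\infty\}$.

## 4. Valuations that are nonpositive on $D$

We need a tool that keeps many primes in $R(D)$ while $D$ is being changed.

**Definition.** A *negative pair* $(D,v)$ is a domain $D$ with fraction field $F$ together with a valuation $v$ on $F$ such that $v(d)\le0$ for all $0\ne d\in D$.

The pair $(K[x],-\deg)$ is an example. On $\mathbb Z$ only the trivial valuation qualifies: every valuation has $v(n)\ge0$ for an integer $n$, a sum of copies of $\pm1$. In a negative pair every unit $u$ of $D$ has $v(u)=0$, since $v(u)\le0$ and $v(u^{-1})\le0$.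

**Lemma 4.** Let $(D,v)$ be a negative pair and $x_1,\dots,x_n\in D$ with $-v(x_1)>0$ and $-v(x_{j+1})>k(-v(x_j))$ for all $k\in\mathbb N$ and $1\le j<n$. Then $\dim R(D)\ge n$.

*Proof.* Write $\gamma_j=-v(x_j)$; all $\gamma_j$ are positive. Since $v(\frac1d)\ge0$ for all $0\ne d\in D$, we have $v\ge0$ on $R(D)$. Put $\gamma_0=0$ and
$$\mathfrak q_j=\{a\in R(D):\ v(a)>k\gamma_j\ \text{for all }k\in\mathbb N\},\qquad 0\le j\le n .$$

**Each $\mathfrak q_j$ is prime.** It is an ideal because $v(a+b)\ge\min(v(a),v(b))$ and $v\ge0$ on $R(D)$. It does not contain $1$, as $v(1)=0$. If $a,b\in R(D)\setminus\mathfrak q_j$, then $v(a)\le k\gamma_j$ and $v(b)\le l\gamma_j$ for some $k,l$, so $v(ab)\le(k+l)\gamma_j$ and $ab\notin\mathfrak q_j$.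

**The chain is strict.** Since $\gamma_j\ge\gamma_{j-1}$, we have $\mathfrak q_j\subseteq\mathfrak q_{j-1}$. The element $\frac1{x_j}$ of $R(D)$ has value $\gamma_j$. It lies in $\mathfrak q_{j-1}$ because $\gamma_j>k\gamma_{j-1}$ for all $k$, and it is not in $\mathfrak q_j$ because $\gamma_j\le1\cdot\gamma_j$. So $\mathfrak q_0\supsetneq\mathfrak q_1\supsetneq\dots\supsetneq\mathfrak q_n$. $\square$

To build valuations we use the following standard construction (Bourbaki, *Comm. Alg.* VI §10.1).

**Gauss extension.** Let $v$ be a valuation on $F$ with values in $\Gamma$, let $t$ be transcendental over $F$, and let $\gamma\in\Gamma$. Then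
$$v'\Big(\sum_i c_it^i\Big)=\min_i\,(v(c_i)+i\gamma)$$
defines a valuation on $F(t)$ that extends $v$, with values in $\Gamma$, and the same formula holds for Laurent polynomials.

The point to check is multiplicativity on $F[t]$. Let $p=\sum a_it^i$ and $q=\sum b_jt^j$ be nonzero. Each product $a_ib_jt^{i+j}$ contributes value at least $v'(p)+v'(q)$, so $v'(pq)\ge v'(p)+v'(q)$. Let $i_0,j_0$ be the smallest indices attaining the two minima. In the coefficient of $t^{i_0+j_0}$ in $pq$, the term $a_{i_0}b_{j_0}$ contributes exactly $v'(p)+v'(q)$, and every other term $a_ib_j$ has $i<i_0$ or $j<j_0$, hence contributes strictly more. So equality holds. The inequality $v'(p+q)\ge\min(v'(p),v'(q))$ is immediate, and $v'$ extends to $F(t)$ by $v'(p/q)=v'(p)-v'(q)$. A Laurent polynomial is $t^{-k}$ times a polynomial, and $v'(t^{-k})=-k\gamma$.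

We shall use this in one way again and again: to bound $v'(e)$ from *above*, it suffices to look at a single nonzero coefficient, because $v'(e)\le v(c_i)+i\gamma$ for every $i$.

**Value groups.** For $n\in\{0,1,\dots,\infty\}$ let $\Gamma_n=\bigoplus_{1\le j\le n}\mathbb Z\varepsilon_j$ ($j$ finite), ordered lexicographically with the highest index dominating: a nonzero element is positive if and only if its nonzero coefficient of largest index is positive. Thus $\varepsilon_{j+1}>k\varepsilon_j$ for all $k\in\mathbb N$.

**Example: polynomial rings.** On $K[x_1,\dots,x_n]$, iterated Gauss extensions of the trivial valuation of $K$ with $v(x_j)=-\varepsilon_j$ give the valuation for which $v(f)$ is the minimum of the values $-\sum_ji_j\varepsilon_j$ of the monomials of $f$. All these are $\le0$, so we have a negative pair, and Lemma 4 gives $\dim R(K[x_1,\dots,x_n])\ge n$. With Proposition 2 this proves $\dim R(K[x_1,\dots,x_n])=n$. For $n=2$ the prime $\mathfrak q_1$ of Lemma 4 has $D_{\mathfrak q_1}=K[x_1]$: indeed $\frac1d\notin\mathfrak q_1$ means $-v(d)\le k\varepsilon_1$ for some $k$, that is, $x_2$ does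 not occur in $d$.

The plan for the first theorem is now visible: start with $K[x_1,x_2,\dots]$ and this valuation, make all coprime pairs comaximal one after the other, and extend the valuation each time so that the pair stays negative.

## 5. Adjoining a solution of $fb-gt=1$

Let $f,g$ be coprime in a UFD $D$. We adjoin $t$ and $b$ with $fb-gt=1$, taking $t$ to be a new transcendental and $b=\frac{1+gt}f$. Which value should $t$ get? With $v'(t)=v(f)$ we find
$$v'(b)=\min(0,\,v(g)+v(f))-v(f)=v(g)\le0,$$
so both new generators have nonpositive value. This is not yet enough. A sum of elements of negative value can have larger value, when terms cancel; the relation $fb-gt=1$ is itself such a cancellation. The danger is a cancellation that goes past $0$. The proof of (2) below rules it out: in a representation of minimal degree the top terms do not cancel.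

For $D=K[x_1,x_2]$, $f=x_1$, $g=x_2$ the new ring is $K[x_1,x_2,t,b]$ with $x_1b-x_2t=1$, as (∗) in the proof below shows: the coordinate ring of $SL_2$, with $v'(t)=-\varepsilon_1$ and $v'(b)=-\varepsilon_2$. Its dimension is $3$; a single step raises the dimension. The dimension drops only in the union of all steps.

**Lemma 5 (Step A).** Let $(D,v)$ be a negative pair with $D$ a UFD, and let $f,g\in D$ be nonzero and coprime (no common prime factor). Let $t$ be transcendental over $F$, $b=\frac{1+gt}f$, $D'=D[t,b]\subseteq F(t)$, and let $v'$ be the Gauss extension with $v'(t)=v(f)$. Then: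

1. $fb-gt=1$, so $(f,g)D'=D'$.
2. $(D',v')$ is a negative pair.
3. If $I$ is a prime ideal of $D$ with $(f,g)\not\subseteq I$, then $ID'$ is prime and $ID'\cap D=I$. In particular every prime element of $D$ is a prime element of $D'$.
4. $D'$ is a UFD.

*Proof.* (1) is clear. Throughout, let $h=fB-gT-1\in D[T,B]$ and let $\varphi:D[T,B]\to D'$ be the surjection $T\mapsto t$, $B\mapsto b$.

**Step 1: $D'\cong D[T,B]/(h)$.** We need a presentation in order to reduce modulo primes. The tool is the following.

(∗) *Let $A$ be a domain with fraction field $L$ and let $\bar h\in A[T,B]$ have constant term $-1$. Then $\bar hL[T,B]\cap A[T,B]=\bar hA[T,B]$.*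

Indeed $\bar h$ is a unit of $A[[T,B]]$. If $q\in L[T,B]$ and $\bar hq\in A[T,B]$, then $q=\bar h^{-1}(\bar hq)\in A[[T,B]]$, and $A[[T,B]]\cap L[T,B]=A[T,B]$. This proves (∗).

The extension of $\varphi$ to $F[T,B]\to F[t]$ sends $B$ to $\frac{1+gt}f$, so its kernel is generated by $B-\frac{1+gT}f=\frac hf$, that is, by $h$. Hence $\ker\varphi=hF[T,B]\cap D[T,B]=hD[T,B]$ by (∗).

**Step 2: proof of (3).** Put $A=D/I$ and $L=\operatorname{Frac}A$. By Step 1, $D'/ID'\cong A[T,B]/(\bar h)$ with $\bar h=\bar fB-\bar gT-1$, where $\bar f,\bar g$ are not both $0$. By (∗) the map $A[T,B]/(\bar h)\to L[T,B]/(\bar h)$ is injective. The target is isomorphic to $L[T]$ if $\bar f\ne0$ (solve for $B$), and to $L[B]$ if $\bar f=0$, $\bar g\neq0$ (solve for $T$). So $D'/ID'$ is a domain, that is, $ID'$ is prime; and $A\to D'/ID'$ is injective, that is, $ID'\cap D=I$. If $p$ is a prime element of $D$, then $(f,g)\not\subseteq pD$ by coprimality, so $pD'$ is prime.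

**Step 3: proof of (2).** We show that a nonzero element $e$ of $D'$ has a leading coefficient in $t$ that becomes an element of $D$ after multiplication by the right power of $f$. Since $D'\subseteq F[t]$, let $n$ be the $t$-degree of $e$ and $c$ its leading coefficient. Among all $P\in D[T,B]$ with $\varphi(P)=e$ choose one of minimal total degree $N$, and let $P_N$ be its top homogeneous form. A monomial $T^iB^j$ goes to $t^i\left(\frac gft+\frac1f\right)^j$, which has $t$-degree at most $i+j$, with coefficient $(g/f)^j$ at $t^{i+j}$. So $n\le N$, and the coefficient of $t^N$ in $e$ is $P_N(1,g/f)$.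

Suppose $P_N(1,g/f)=0$. Then $N\ge1$, since for $N=0$ the form $P_N=P$ is a nonzero constant. Write $P_N(T,B)=T^Np(B/T)$ with $p(z)=P_N(1,z)$ of degree at most $N$. Since $p(g/f)=0$, $p(z)=(z-g/f)\,r(z)$ with $\deg r\le N-1$, so
$$P_N=\left(B-\tfrac gfT\right)T^{N-1}r(B/T)=(fB-gT)\,q$$
with $q\in F[T,B]$ homogeneous of degree $N-1$. We claim $q\in D[T,B]$; this is Gauss's lemma, since $G=fB-gT$ is primitive. In detail: let $s\in D\setminus\{0\}$ have the least number of prime factors among elements with $sq\in D[T,B]$. If a prime $p_0$ divides $s$, then $p_0$ divides $G\cdot(sq)=sP_N$ in $D[T,B]$; as $p_0$ is prime in $D[T,B]$ and does not divide $G$, it divides $sq$, so $(s/p_0)q\in D[T,B]$, contradicting the choice of $s$. So $s$ is a unit and $q\in D[T,B]$.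

Now $hq=P_N-q$, so $P-hq=(P-P_N)+q$ has total degree less than $N$, and $\varphi(P-hq)=e$. This contradicts the minimality of $N$.

Hence $P_N(1,g/f)\ne0$, so $n=N$ and $c=P_n(1,g/f)$. Multiplying by $f^n$ turns the coefficient $(g/f)^j$ of a monomial $T^{n-j}B^j$ into $f^{n-j}g^j$, so $f^nc\in D\setminus\{0\}$. Looking at the coefficient of $t^n$ only,
$$v'(e)\le v(c)+n\,v(f)=v(f^nc)\le0 .$$
The choice $v'(t)=v(f)$ was made for this line.

**Step 4: prime factors of $f$ divide only finitely often.** This prepares (4). Let $p_1,\dots,p_r$ be the prime factors of $f$ in $D$, up to units ($r=0$ if $f$ is a unit). They are prime in $D'$ by (3). Each nonzero $e\in D'$ is divisible in $D'$ by only finitely many powers of $p_i$. Indeed $t=\frac{fb-1}g$, so $D'\subseteq D[1/g][b]$. As $g\ne0$, $b$ is transcendental over $F$, so this is a polynomial ring over the UFD $D[1/g]$, and $p_i$ is a prime element of it because $p_i\nmid g$. In a UFD a nonzero element is divisible by only finitely many powers of a prime element.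

**Step 5: every nonzero prime $N$ of $D'$ contains a prime element.** By Kaplansky's criterion (*Commutative Rings*, Thm. 5) a domain is a UFD if and only if this holds, so this step proves (4). If some $p_i\in N$, we are done. Otherwise $f\notin N$, and $N$ extends to a nonzero prime of $D'[1/f]=D[1/f][t]$, a UFD. So $ND'[1/f]$ contains a prime element $q$ of $D'[1/f]$. Multiplying $q$ by a power of $f$, a unit of $D'[1/f]$, we get $q\in D'$. Then we divide $q$ by $p_1,\dots,p_r$ as often as possible in $D'$; this stops by Step 4, and the $p_i$ are also units of $D'[1/f]$. So we may take $q\in D'$ divisible in $D'$ by no $p_i$, still a prime element of $D'[1/f]$ and still in $ND'[1/f]$. As $N$ is prime and $f\notin N$, $q\in ND'[1/f]\cap D'=N$.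

It remains to see that $q$ is prime in $D'$. It is nonzero, and a nonunit already in $D'[1/f]$. Let $q\mid xy$ in $D'$. In $D'[1/f]$ the prime $q$ divides one of the two, say $x$, so $f^kx=qc$ with $c\in D'$ and some $k$. Now $f^k$ is a unit times a product of the $p_i$. Each such $p_i$ divides $qc$ but not $q$, and is prime in $D'$, so it divides $c$ and can be cancelled from both sides. Cancelling one factor after another gives $q\mid x$ in $D'$. $\square$

**Lemma 6.** Let $D=\bigcup_iD_i$ with $D_0\subseteq D_1\subseteq\cdots$ UFDs such that each prime element of $D_i$ is a prime element of $D_{i+1}$. Then $D$ is a UFD, and each prime element of $D_i$ is a prime element of $D$. Elements of $D_i$ that are coprime in $D$ are coprime in $D_i$.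

*Proof.* Let $p$ be a prime element of $D_i$; it is prime in every $D_j$ with $j\ge i$. If $p$ were a unit of $D$, it would be a unit of some $D_j$, which it is not. If $p\mid ab$ in $D$, then an equation $ab=pc$ holds in some $D_j$ with $j\ge i$, so $p\mid a$ or $p\mid b$ there. Hence $p$ is prime in $D$. Every nonzero element of $D$ lies in some $D_i$, where it is a unit times a product of primes of $D_i$, and these are primes of $D$; so $D$ is a UFD. A common prime factor in $D_i$ would be a common prime factor in $D$, which gives the last claim. $\square$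

## 6. A principal ideal domain with $\dim R(D)=\infty$

**Theorem 7.** There is a PID $D$, not a field, with $\dim R(D)=\infty$. In particular $\dim R(D)>\dim D=1$, and the conjecture is false.

*Proof.* **Step 1: the starting pair.** Let $K$ be a countable field and $D_0=K[x_1,x_2,\dots]$, with the $\Gamma_\infty$-valued valuation $v_0$ that is trivial on $K$, has $v_0(x_j)=-\varepsilon_j$, and gives a polynomial the minimum of the values of its monomials (iterated Gauss extensions). As in Section 4, $(D_0,v_0)$ is a negative pair. The ring $D_0$ is a countable UFD.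

**Step 2: treat all coprime pairs, including those that appear on the way.** Each Step A creates new elements, so we need bookkeeping. Fix a surjection $i\mapsto(\alpha(i),\beta(i))$ from $\mathbb N$ onto $\mathbb N\times\mathbb N$ with $\alpha(i)\le i$; the enumeration along the lines $\alpha+\beta=s$, $s=0,1,2,\dots$, is one, since the line $s$ begins at position $s(s+1)/2\ge s$. For each $D_i$, once constructed, fix an enumeration of the pairs of nonzero elements of $D_i$. Given $(D_i,v_i)$, let $(f,g)$ be the $\beta(i)$-th pair of $D_{\alpha(i)}\subseteq D_i$. If $f,g$ are coprime in $D_i$, let $(D_{i+1},v_{i+1})$ be the result of Step A applied to $f,g$; otherwise let $(D_{i+1},v_{i+1})=(D_i,v_i)$. By Lemma 5 all $D_i$ are countable UFDs, primes stay prime, and all pairs are negative. Put $D=\bigcup D_i$ and $v=\bigcup v_i$. Then $(D,v)$ is a negative pair. By Lemma 6, $D$ is a UFD in which $x_1$ is prime, so $D$ is not a field.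

**Step 3: coprime elements of $D$ are comaximal.** Let $f,g\in D$ be nonzero and coprime in $D$. Both lie in some $D_j$, and the pair is the $\beta$-th of $D_j$ for some $\beta$. There is $i\ge j$ with $(\alpha(i),\beta(i))=(j,\beta)$. By Lemma 6, $f,g$ are coprime in $D_i$, so Step A was applied to them at stage $i$, and $(f,g)D=D$ by Lemma 5(1). For arbitrary nonzero $f,g$ with gcd $c$, dividing both by $c$ gives $(f,g)D=cD$.

**Step 4: $D$ is a PID.** Let $I\ne0$ be an ideal and let $0\ne d\in I$ have the least number of prime factors, counted with multiplicity. For $0\ne g\in I$ we have $(d,g)D=cD$ with $c\in I$ and $c\mid d$. By minimality $c$ has as many prime factors as $d$, so $c$ is a unit times $d$, and $d\mid g$. Thus $I=dD$. As $D$ is not a field, $\dim D=1$.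

**Step 5: $R(D)$ has long chains.** In $(D,v)$ we have $-v(x_1)=\varepsilon_1>0$ and $-v(x_{j+1})=\varepsilon_{j+1}>k\varepsilon_j=k(-v(x_j))$ for all $k$. Lemma 4 gives $\dim R(D)\ge n$ for every $n$. $\square$

## 7. Forcing $d\in D_P\Rightarrow d'\in D_P$

Suppose we now want $\dim R(D)$ to be *exactly* $n$. If we start the same construction with $x_1,\dots,x_n$ only, Lemma 4 still gives $\dim R(D)\ge n$. But every Step A adds a transcendental, so Proposition 2 gives no useful upper bound. Instead we control the rings $D_P$ directly. By Lemma 1(2), $P$ is determined by $D_P$, so it is enough to allow only $n+1$ possible rings $D_P$. We shall therefore force membership in $D_P$ to depend only on the size of $v(d)$. For this we need a step which, for given $d,d'$ with $v(d)$ sufficiently negative compared with $v(d')$, makes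
$$d\in D_P\ \Longrightarrow\ d'\in D_P$$
hold for all primes $P$, now and in all later rings.

**A simpler step that fails.** Since units lie in every $D_P$ and factors of elements of $D_P$ lie in $D_P$, it is natural to make $d'$ a factor of $d^k$ plus a unit. Take $u$ transcendental and adjoin $w=\frac{d^k+u}{d'}$ and $u^{-1}$. Then $d\in D_P$ gives $d'w=d^k+u\in D_P$, hence $d'\in D_P$. The implication is right, but negativity can be lost. Let $D=K[x]$, $v=-\deg$, $d=x$, $d'=x+1$. For any $k\ge1$ write $x^k=(x+1)s+(-1)^k$ with $s\in K[x]$. The new ring contains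
$$w-s=\frac{x^k+u}{x+1}-s=\frac{u+(-1)^k}{x+1}\ne0 .$$
In a negative pair the unit $u$ must have $v'(u)=0$. Then $v'(u+(-1)^k)\ge0$ and $v'(w-s)\ge0+1=1>0$. So *no* valuation extending $v$ makes the new ring part of a negative pair. The reason is that $d^k$ and $d'$ are comaximal, so that $d^k/d'$ can be changed by an element of $D$ into an element with numerator $\pm1$. And Step A produces comaximal elements all the time.

**A second new variable.** Let $h$ be a further indeterminate and make $d^k+u$ divisible by $h$, with the cofactor containing $d'$:
$$d^k+u=h\,(d'w-h),\qquad\text{that is,}\qquad w=\frac{h^2+d^k+u}{d'h}.$$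
If the left side is in $D_P$, so are $h$ and $d'w-h$, so is their sum $d'w$, and so is $d'$. In the example with $k=2$ the analogue of the bad element is
$$wh-(x-1)=\frac{h^2+x^2+u}{x+1}-(x-1)=\frac{h^2+1+u}{x+1}.$$
If $v'(h)=v(d')=-1$, its value is $-2+1=-1$; the term $h^2$ has repaired it. Here is why this works in general. Setting $u=0$ turns $w$ into $w_0=\frac1{d'}(h+d^kh^{-1})$, and an element of $D[w,h]$ into a Laurent polynomial in $h$. In it either the lowest or the highest power of $h$ comes from a single term, so it cannot be cancelled.

**Lemma 8 (Step B).** Let $(D,v)$ be a negative pair, $d,d'\in D$ nonzero, $k\ge1$ with $k\,v(d)\le2v(d')$, and $q=d^k$. Let $h,u$ be algebraically independent over $F$, let $v'$ be the iterated Gauss extension to $F(h)(u)$ with $v'(h)=v(d')$, $v'(u)=0$, and put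
$$w=\frac{h^2+q+u}{d'h},\qquad D'=D[w,h,u^{-1}],\qquad\text{so }\ u=d'wh-h^2-q .$$
Then:

1. $(D',v')$ is a negative pair.
2. If $I$ is a prime ideal of $D$, then $ID'$ is prime and $ID'\cap D=I$. If $D$ is a UFD, so is $D'$, and prime elements of $D$ are prime in $D'$.
3. For every domain $D^*\supseteq D'$ and every prime $P$ of $R(D^*)$: if $d\in D^*_P$, then $d'\in D^*_P$.

*Proof.* **Step 1: proof of (2), from a presentation of $D'$.** Since $F(w,h)=F(h,u)$, the elements $w,h$ are algebraically independent over $F$. So
$$D'=D[W,H][1/U]\quad\text{with}\quad U=d'WH-H^2-q,$$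
where $W,H$ stand for $w,h$ as indeterminates and $U$ for $u$. For a prime $I$ put $A=D/I$. Then $D'/ID'=A[W,H][1/\bar U]$, and $\bar U\ne0$ because the coefficient of $H^2$ is $-1$. This is a domain containing $A$, so $ID'$ is prime and $ID'\cap D=I$. With $I=pD$ we see that prime elements stay prime. If $D$ is a UFD, so is $D[W,H]$, and so is its localization $D'$.

**Step 2: proof of (3), the implication the step is made for.** As $u$ is a unit of $D'$, it is a unit of $D^*$, so $u\in D^*_P$ by Lemma 1(1). Let $d\in D^*_P$. As $D^*_P$ is a ring, $d^k+u\in D^*_P$; it is nonzero because $u\notin F$. Now $d^k+u=h(d'w-h)$, so by Lemma 1(1) $h\in D^*_P$ and $d'w-h\in D^*_P$. Their sum $d'w$ is in $D^*_P$ and is nonzero, so $d'\in D^*_P$ by Lemma 1(1).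

**Step 3: reduce (1) to the constant term in $u$.** Every element of $D'$ is a power of $u^{-1}$ times an element $P(w,h)$ with $P\in D[W,H]$, and $v'(u)=0$. So it suffices to show $v'(e)\le0$ for $0\ne e=P(w,h)$. Put $w_0=\frac1{d'}(h+qh^{-1})$. Then $w=w_0+\frac u{d'h}$, so $e$ is a polynomial in $u$ over $F[h,h^{-1}]\subseteq F(h)$ with constant term $P(w_0,h)$.

Since $-U=H^2-d'WH+q$ is monic of degree $2$ in $H$, division with remainder gives
$$P=US+A(W)+B(W)H,\qquad S\in D[W,H],\quad A,B\in D[W].$$
One checks $U(w_0,h)=d'w_0h-h^2-q=0$. So $P(w_0,h)=e_0$, where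
$$e_0=A(w_0)+B(w_0)h .$$

**Step 4: if $(A,B)\ne(0,0)$, then $e_0\neq0$ and $v'(e_0)\le0$.** Let $a=\deg A$ and $b=\deg B$ (with $\deg0=-\infty$), with leading coefficients $A_a,B_b\in D$. View $e_0$ as a Laurent polynomial in $h$ over $F$. The power $w_0^l$ involves only exponents between $-l$ and $l$; its coefficient at $h^{-l}$ is $(q/d')^l$, and at $h^l$ it is $1/d'^{\,l}$.

Let $a\ge b$; then $A\ne0$. The part $B(w_0)h$ involves only exponents $\ge1-b>-a$, so the coefficient of $h^{-a}$ in $e_0$ is that in $A(w_0)$, namely $A_a(q/d')^a\ne0$. So $e_0\ne0$, and using this one coefficient,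
$$v'(e_0)\le v(A_a)+a\,(k\,v(d)-v(d'))-a\,v(d')=v(A_a)+a\,(k\,v(d)-2v(d'))\le0 .$$
This is where $k\,v(d)\le2v(d')$ is used.

Let $a<b$; then $B\ne0$ and $b\ge0$. The part $A(w_0)$ involves only exponents $\le a<b+1$, so the coefficient of $h^{b+1}$ in $e_0$ is that in $B(w_0)h$, namely $B_b/d'^{\,b}\ne0$. So $e_0\ne0$ and
$$v'(e_0)\le v(B_b)-b\,v(d')+(b+1)\,v(d')=v(B_b)+v(d')\le0 .$$

**Step 5: conclude (1).** If $(A,B)\ne(0,0)$, then $e_0$ is the coefficient of $u^0$ in $e$ and $v'(u)=0$, so $v'(e)\le v'(e_0)\le0$. If $(A,B)=(0,0)$, then $e=u\,S(w,h)$, and $v'(e)=v'(S(w,h))$ with $S(w,h)\ne0$. We replace $e$ by $S(w,h)$, whose $u$-degree is smaller by one. So after finitely many replacements we are in the first case. $\square$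

The last step is elementary.

**Step C.** Let $(D,v)$ be a negative pair and $D'=D[x]$ with $x$ an indeterminate, and let $v'$ be the Gauss extension with $v'(x)=\gamma\le0$. Then $v'(\sum c_ix^i)=\min_i(v(c_i)+i\gamma)\le0$ for a nonzero polynomial, so $(D',v')$ is a negative pair. For a prime $I$ of $D$, $D'/ID'=(D/I)[x]$ is a domain containing $D/I$, so $ID'$ is prime and $ID'\cap D=I$; in particular prime elements stay prime. If $D$ is a UFD, so is $D'$.

## 8. All pairs $(\dim D,\dim R(D))$

**Theorem 9.** For every $m\in\{1,2,\dots,\infty\}$ and $n\in\{0,1,2,\dots,\infty\}$ there is a UFD $D$ with $\dim D=m$ and $\dim R(D)=n$. If $m=1$, $D$ is a PID. If $n<\infty$, $R(D)$ has exactly $n+1$ prime ideals and they form a chain. Consequently the set of pairs $(\dim D,\dim R(D))$, over all integral domains $D$, is exactly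
$$\{(0,0)\}\cup\big(\{1,2,\dots,\infty\}\times\{0,1,\dots,\infty\}\big).$$

How do we get $\dim D=m$? We protect one ideal $Q$, generated by $m$ variables $y_1,\dots,y_m$: Step A is applied to a coprime pair only if the pair is not contained in $Q$. Lemma 5(3) is designed for this, since it preserves all primes that do not contain the pair.

*Proof.* If $\dim D=0$, then $D$ is a field, $R(D)=D$, and the pair is $(0,0)$. So it remains to construct the examples. Let $m\ge1$.

**Step 1: measuring size.** We make precise which pairs $(d,d')$ Step B can treat. For $\gamma\in\Gamma_n$ let $\tau(\gamma)$ be the largest index with nonzero coefficient, and $\tau(0)=0$. *If $\gamma,\delta\le0$ and $\tau(\gamma)\ge\tau(\delta)$, then $k\gamma\le2\delta$ for some $k\ge1$.* If $\tau(\gamma)=0$, then $\gamma=\delta=0$ and any $k$ works. If $s=\tau(\gamma)\ge1$, let $c$ and $e$ be the coefficients of $\gamma$ and $\delta$ at index $s$. As $\gamma<0$, we have $c\le-1$. The element $k\gamma-2\delta$ has no coefficients above index $s$, and its coefficient at $s$ is $kc-2e$. For $k=2|e|+1$ this is at most $-1$, so $k\gamma-2\delta<0$.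

**Step 2: the construction.** Let $K$ be a countable field, $D_0=K[y_j:1\le j\le m]$ ($j$ finite), and $v_0=0$ on $D_0\setminus\{0\}$, regarded as $\Gamma_n$-valued. Put $Q_i=(y_j:1\le j\le m)D_i$. We build $(D_{i+1},v_{i+1})$ from $(D_i,v_i)$ by at most one step, so that in $D=\bigcup D_i$, $v=\bigcup v_i$ the following holds.

- (C) For each finite $j$ with $1\le j\le n$, Step C is performed once, adjoining $x_j$ with $v(x_j)=-\varepsilon_j$.
- (A) Only if $m<\infty$: for all nonzero $f,g$ occurring in some $D_{i_0}$, at some later stage $i$, Step A is applied provided $f,g$ are coprime in $D_i$ and $(f,g)\not\subseteq Q_i$.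
- (B) For all nonzero $d,d'$ occurring in some $D_{i_0}$ with $\tau(v(d))\ge\tau(v(d'))$, Step B is applied at some later stage, with $k$ as in Step 1.

The bookkeeping is that of Theorem 7 with three kinds of tasks. Write $i=3i'+r$ with $r\in\{0,1,2\}$, and let $(\alpha,\beta)=(\alpha(i'),\beta(i'))$, so that $\alpha\le i'\le i$. At stage $i$: if $r=0$, adjoin $x_j$ for the least $j\le n$ not yet used, if there is one; if $r=1$ or $r=2$, take the $\beta$-th pair of nonzero elements of $D_\alpha$ and treat it by Step A or Step B, respectively, if the stated conditions hold. If there is nothing to do, put $D_{i+1}=D_i$. The valuations all take values in $\Gamma_n$, since the Gauss extensions use the values $v(f)$, $v(d')$, $0$ and $-\varepsilon_j$.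

By Lemmas 5 and 8 and Step C, all $D_i$ are countable UFDs, primes stay prime, and all pairs are negative. So $(D,v)$ is a negative pair, and $D$ is a UFD with primes preserved, by Lemma 6.

**Step 3: $\dim D\ge m$.** We check that the chain of ideals generated by the $y_j$ survives. For finite $l\le m$ put $I_l=(y_1,\dots,y_l)D_0$. Each step has this property: if $I_lD_i$ is prime, then $I_lD_{i+1}$ is prime and contracts to $I_lD_i$. For Step B this is Lemma 8(2), and for Step C it was noted above. For Step A it is Lemma 5(3): as $(f,g)\not\subseteq Q_i\supseteq I_lD_i$, we have $(f,g)\not\subseteq I_lD_i$. Since $I_l$ is prime in $D_0$, all $I_lD_i$ are prime, and $I_lD=\bigcup_iI_lD_i$ is a prime with $I_lD\cap D_i=I_lD_i$ for all $i$. In particular these primes have the different contractions $I_l$ to $D_0$, so $0\subsetneq I_1D\subsetneq I_2D\subsetneq\cdots$ is strict, and $\dim D\ge m$. If $m=\infty$, this gives $\dim D=\infty$.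

**Step 4: $\dim D\le m$ when $m<\infty$.** Let $Q=I_mD$; it is prime with $Q\cap D_i=Q_i$. We treat primes inside $Q$ and the others separately.

(a) *$\operatorname{ht}Q\le m$.* Suppose $N_0\subsetneq\dots\subsetneq N_{m+1}\subseteq Q$ are primes of $D$. Choose $a_s\in N_s\setminus N_{s-1}$ for $1\le s\le m+1$, and $i$ with all $a_s\in D_i$. Then the $N_s\cap D_i$ form a strict chain of length $m+1$ inside $Q_i$. But $D_i$ is a finitely generated $K$-algebra, as $D_0$ is one and each step adjoins finitely many elements. So $D_i$ is Noetherian, and its prime $Q_i$ is generated by $m$ elements. By Krull's height theorem $\operatorname{ht}Q_i\le m$, a contradiction.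

(b) *A prime $N\ne0$ with $N\not\subseteq Q$ is principal of height $1$.* Take $s\in N\setminus Q$. It is a nonzero nonunit, and one of its prime factors $p$ lies in $N$; as $s\notin Q$, also $p\notin Q$. Suppose there is $g\in N\setminus pD$. Then $g\neq0$, and $p,g$ are coprime in $D$, hence coprime in every $D_i$ containing them (Lemma 6). Also $(p,g)\not\subseteq Q_i$, since $p\notin Q\cap D_i=Q_i$. So by (A) Step A was applied to them, and $1\in(p,g)D\subseteq N$, a contradiction. Thus $N=pD$. Its height is $1$: a nonzero prime inside $pD$ contains a prime element $p'$ of the UFD $D$, and $p\mid p'$ makes $p,p'$ associates.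

The largest prime of a finite chain is either contained in $Q$, and the chain has length at most $m$ by (a), or it is not, and the length is at most $1$ by (b). So $\dim D\le\max(1,m)=m$, and $\dim D=m$.

If $m=1$, then $D$ is a UFD of dimension $1$: every nonzero prime $N$ contains a prime element $p$, and $pD\subseteq N$ forces $N=pD$. All primes are principal, hence all ideals are, and $D$ is a PID.

**Step 5: $\dim R(D)\ge n$.** Apply Lemma 4 to $x_1,x_2,\dots$, where $-v(x_j)=\varepsilon_j$ (nothing to prove if $n=0$). For $n=\infty$ this gives $\dim R(D)=\infty$.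

**Step 6: $R(D)$ has at most $n+1$ primes when $n<\infty$.** This is what Step B was for. Let $P$ be a prime of $R(D)$. If $d,d'\in D$ are nonzero with $\tau(v(d))\ge\tau(v(d'))$, then Step B was applied to them at some stage, giving $D_{i+1}\subseteq D$. So Lemma 8(3) with $D^*=D$ yields
$$d\in D_P\ \Longrightarrow\ d'\in D_P\qquad\text{whenever }\tau(v(d))\ge\tau(v(d')). \tag{1}$$
Let $S_P=\{\tau(v(d)):0\ne d\in D_P\}\subseteq\{0,1,\dots,n\}$. By (1), applied with equal $\tau$,
$$D_P=\{0\}\cup\{0\ne d\in D:\ \tau(v(d))\in S_P\},$$
so $D_P$ is determined by $S_P$. We have $0\in S_P$, because $1\in D_P$. And $S_P$ is an initial segment of $\{0,1,\dots,n\}$: let $d\in D_P$ be nonzero with $\tau(v(d))=s$ and let $j<s$. Then $j=\tau(v(d'))$ for $d'=x_j$, or for $d'=1$ if $j=0$, and $d'\in D_P$ by (1), so $j\in S_P$. There are exactly $n+1$ nonempty initial segments of $\{0,\dots,n\}$. By Lemma 1(2) $P$ is determined by $D_P$, hence by $S_P$, so $R(D)$ has at most $n+1$ primes.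

By Step 5, $R(D)$ has a chain of $n+1$ primes. So it has exactly $n+1$ primes, they form this chain, and $\dim R(D)=n$. $\square$
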